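# Schützenberger groups of weakly subsemigroup separable semigroups

## Two theorems: subgroup separability can fail, and when it cannot

**Theorem A.** There is a finitely generated weakly subsemigroup separable semigroup $S$ with an $\mathcal H$-class $H$ such that the Schützenberger group $\Gamma(H)$ is not weakly subgroup separable. Moreover $\Gamma(H)$ is a 4-generated residually finite torsion 2-group, and separability fails for a 2-generated subgroup.

**Theorem B.** Let $S$ be weakly subsemigroup separable, $H$ an $\mathcal H$-class of $S$, and $\Gamma=\Gamma(H)$.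

1. If $H$ lies in a regular $\mathcal D$-class (for example if $H$ is a group), then $\Gamma$ is torsion and weakly subgroup separable.
2. For all $g,k\in\Gamma$ some power $k^n$ with $n\ge1$ commutes with $g$. Hence $K/Z(K)$ is torsion for every finitely generated $K\le\Gamma$.
3. Every finitely generated virtually abelian subgroup of $\Gamma$ is closed in the profinite topology of $\Gamma$ (so $\Gamma$ is residually finite).
4. If $K/Z(K)$ is finite whenever $K\le\Gamma$ is finitely generated and $K/Z(K)$ is torsion, then $\Gamma$ is weakly subgroup separable. This applies if all finitely generated subgroups of $\Gamma$ are elementary amenable (for example soluble), or if all are linear over fields.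

To separate a point from a set means to find a homomorphism to something finite under which the image of the point avoids the image of the set. A semigroup is weakly subsemigroup separable if this can be done for every finitely generated subsemigroup and every point outside it; a group is weakly subgroup separable if it can be done for finitely generated subgroups. A semigroup carries a group at each of its $\mathcal H$-classes, the Schützenberger group, even where the $\mathcal H$-class is not itself a group. The question, taken from Craig Miller, Gerard O'Reilly, Martyn Quick, Nik Ruskuc, "On separability finiteness conditions in semigroups", arXiv:2006.08499 (2020), is whether weak subsemigroup separability of $S$ forces weak subgroup separability of $\Gamma(H)$. Theorem A says no. Theorem B says that the answer is yes in a wide range of cases. It also tells us what a counterexample must look like: $H$ must lie in a non-regular $\mathcal D$-class, and some finitely generated $K\le\Gamma(H)$ must have $K/Z(K)$ an infinite finitely generated torsion group.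 So the proof of Theorem A has to produce infinite torsion groups, and will do so by a Golod–Shafarevich argument.

Item 2 already excludes familiar groups. In the infinite dihedral group, with $k$ a generator of the infinite cyclic subgroup of index 2 and $g$ a reflection, $g^{-1}k^ng=k^{-n}\ne k^n$ for all $n\ge1$. So the infinite dihedral group is never $\Gamma(H)$ for weakly subsemigroup separable $S$, although it is residually finite.

Conventions: $[s,f]=s^{-1}f^{-1}sf$; submonoids contain $1$; $\langle\langle R\rangle\rangle$ is the normal closure of $R$; $\langle Z\rangle$ is the subsemigroup generated by $Z$ when we are in a semigroup, and $\langle Z\rangle^1=\langle Z\rangle\cup\{1\}$.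

## Stabilizers, Schützenberger groups and closed sets

Let $S$ be a semigroup and $S^1$ the semigroup $S$ with an identity adjoined. A homomorphism $S\to U$ extends to $S^1\to U^1$, and we use the same letter for it. Write $a\,\mathcal R\,b$ if $aS^1=bS^1$, $a\,\mathcal L\,b$ if $S^1a=S^1b$, and $a\,\mathcal H\,b$ if both hold; $\mathcal D$ is the smallest equivalence relation containing $\mathcal R$ and $\mathcal L$. A $\mathcal D$-class is regular if it contains an idempotent.

**Definition.** For an $\mathcal H$-class $H$ let $\mathrm{Stab}(H)=\{s\in S^1: Hs=H\}$, and for $s,t\in\mathrm{Stab}(H)$ put $s\,\sigma_H\,t$ if $hs=ht$ for all $h\in H$. The Schützenberger group of $H$ is $\Gamma(H)=\mathrm{Stab}(H)/\sigma_H$. If $s$ represents $\gamma\in\Gamma(H)$ we write $h\gamma$ for $hs$.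

We use three textbook facts.

* (F1) $\Gamma(H)$ is a group, and it acts regularly on $H$: for $h,h'\in H$ there is exactly one $\gamma$ with $h\gamma=h'$. If $H$ is a group, then $\Gamma(H)\cong H$.
* (F2) (Green) If $H^2\cap H\neq\emptyset$, then $H$ is a group. In particular an $\mathcal H$-class containing an idempotent is a group.
* (F3) (Schützenberger) $\mathcal H$-classes in the same $\mathcal D$-class have isomorphic Schützenberger groups.

Left multiplication commutes with the action. If $u\in S^1$, $h\in H$ and $uh\in H$, then for every $\gamma\in\Gamma(H)$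
$$u(h\gamma)=(uh)\gamma\in H ,\tag{1}$$
because both sides are $uhs$ for a representative $s$ of $\gamma$.

**Definition.** $S$ is weakly subsemigroup separable if for every finitely generated subsemigroup $T$ and every $x\in S\setminus T$ there are a finite semigroup $U$ and a homomorphism $\phi:S\to U$ with $\phi(x)\notin\phi(T)$. A group $G$ is weakly subgroup separable if for every finitely generated subgroup $K$ and every $g\in G\setminus K$ there are a finite group $P$ and a homomorphism $\psi:G\to P$ with $\psi(g)\notin\psi(K)$.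

For a group $G$, a subset $C$ is closed in the profinite topology if for every $g\notin C$ there is a finite-index normal subgroup $\Delta$ of $G$ with $g\notin C\Delta$. Translates of closed sets are closed, and so are finite unions (intersect the subgroups $\Delta$). Thus $G$ is weakly subgroup separable exactly when its finitely generated subgroups are closed.

**Lemma 1 (finite images act on $\Gamma$).** *Let $H$ be an $\mathcal H$-class of $S$, $\Gamma=\Gamma(H)$, and $\phi:S\to U$ a homomorphism to a finite semigroup. There is a finite-index normal $\Delta\trianglelefteq\Gamma$ with $\phi(h\gamma\delta)=\phi(h\gamma)$ for all $h\in H$, $\gamma\in\Gamma$, $\delta\in\Delta$. Consequently, if $h\in H$, $Y\subseteq\Gamma$ and $\phi(hg)\notin\phi(hY)$, then $g\notin Y\Delta$.*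

*Proof.* Let $s$ represent $\gamma$. The rule $\phi(h)\mapsto\phi(hs)=\phi(h)\phi(s)$ depends only on $\phi(h)$, and the expression $hs$ depends only on $\gamma$. So $\Gamma$ acts on the finite set $\phi(H)$; let $\Delta$ be the kernel. If $g=y\delta$ with $y\in Y$, $\delta\in\Delta$, then $\phi(hg)=\phi(hy)\in\phi(hY)$. $\square$

## Group $\mathcal H$-classes: proof of Theorem B(1)

Let $H$ lie in a regular $\mathcal D$-class. That class contains an idempotent, whose $\mathcal H$-class is a group by (F2). By (F3) and (F1) we may replace $H$ by that $\mathcal H$-class, so $\Gamma\cong H$ is a group.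

**Step 1: $H$ is weakly subsemigroup separable.** If $T$ is a finitely generated subsemigroup of $H$ and $x\in H\setminus T$, a homomorphism from $S$ separating $x$ from $T$ restricts to $H$.

**Step 2: $H$ is torsion.** Suppose $g\in H$ has infinite order. Then $g^{-1}\notin\{g^n:n\ge1\}$, and this set is a 1-generated subsemigroup. A homomorphic image of $H$ in a finite semigroup is a finite group, in which $\phi(g)^{-1}=\phi(g)^n$ for some $n\ge1$. So $g^{-1}$ cannot be separated, a contradiction.

**Step 3: subgroups are subsemigroups.** In a torsion group inverses are positive powers, so a finitely generated subgroup $K$ is a finitely generated subsemigroup. A homomorphism separating $g$ from $K$ has a finite group as its image. Hence $H$ is weakly subgroup separable. $\square$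

## Left multipliers, and semigroups with two actions on a group

Now let $H$ be any $\mathcal H$-class. To imitate the last proof, fix $h\in H$ and a subgroup $K=\langle g_1,\dots,g_r\rangle$ of $\Gamma$, choose $s_i^{+},s_i^{-}\in \mathrm{Stab}(H)$ representing $g_i,g_i^{-1}$ (taken in $S$; a representative equal to the adjoined identity is omitted), and let $T$ be generated by $h$ and these elements. Then $hK\subseteq T$. If we knew that $g\notin K$ implies $hg\notin T$, we could separate $hg$ from $T$ in $S$, and Lemma 1 would give $g\notin K\Delta$. The argument stops here: $T$ contains all products $uhv$ with $u$ to the left of $h$, so $T\cap H$ can be much larger than $hK$. The next construction makes the left and right multiplications as independent as possible.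

Let $\Gamma$ be a group, $Y$ a finite alphabet, and $\alpha,\beta:Y^*\to\Gamma$ homomorphisms with $\alpha(Y^+)=\beta(Y^+)=\Gamma$. Put $S(\alpha,\beta)=Y^+\sqcup\Gamma\sqcup\{0_S\}$, where $0_S$ is a zero, $Y^+$ has concatenation, and for $u\in Y^+$, $\gamma,\gamma'\in\Gamma$
$$u\gamma=\alpha(u)\gamma,\qquad \gamma u=\gamma\beta(u),\qquad \gamma\gamma'=0_S .$$

**Lemma 2.** *$S=S(\alpha,\beta)$ is a finitely generated semigroup, $H=\Gamma$ is an $\mathcal H$-class of it, and $\Gamma(H)\cong\Gamma$. If for every finitely generated submonoid $W_0\le Y^*$ and every $\gamma\in\Gamma$ the set $\alpha(W_0)\gamma\beta(W_0)$ is closed in the profinite topology of $\Gamma$, then $S$ is weakly subsemigroup separable.*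

*Proof.* **Step 1: a finitely generated semigroup.** A triple product with a factor $0_S$, or with two or more factors from $\Gamma$, is $0_S$ in either bracketing (for instance $u\gamma'\in\Gamma$, so $\gamma(u\gamma')=0_S=(\gamma u)\gamma'$). With exactly one factor from $\Gamma$ we have $(uv)\gamma=\alpha(u)\alpha(v)\gamma=u(v\gamma)$, $(u\gamma)v=\alpha(u)\gamma\beta(v)=u(\gamma v)$ and $(\gamma u)v=\gamma\beta(u)\beta(v)=\gamma(uv)$. So the product is associative. $S$ is generated by $Y$ and $1_\Gamma$, since $1_\Gamma Y^+=\beta(Y^+)=\Gamma$ and $1_\Gamma1_\Gamma=0_S$.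

**Step 2: the $\mathcal H$-class and its group.** For $\gamma\in\Gamma$ we have $\gamma S^1=\Gamma\cup\{0_S\}=S^1\gamma$, because $\alpha,\beta$ are onto. So all elements of $\Gamma$ are $\mathcal H$-related. Since $\Gamma\cup\{0_S\}$ and $\{0_S\}$ are ideals, nothing else is related to them. Words stabilize $\Gamma$, as does $1$, while $\Gamma\gamma=\Gamma0_S=\{0_S\}$. So $\mathrm{Stab}(H)=Y^*$, and $s\,\sigma_H\,t$ if and only if $\beta(s)=\beta(t)$. Hence $\Gamma(H)\cong\beta(Y^*)=\Gamma$.

**Step 3: separation.** Let $T$ be generated by a finite set $Z$ and let $x\in S\setminus T$.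

If $x\in Y^+$, the words longer than $x$ together with $\Gamma\cup\{0_S\}$ form an ideal. The Rees quotient by it is finite and the class of $x$ is $\{x\}$, so $x$ is separated.

If $x=0_S$, then $T$ contains no $\gamma\in\Gamma$, since $\gamma\gamma=0_S$. So $T\subseteq Y^+$, and the homomorphism to $\{1,0\}$ with $Y^+\mapsto1$ and $\Gamma\cup\{0_S\}\mapsto0$ separates.

If $x\in\Gamma$, let $W_0\le Y^*$ be the submonoid generated by $Z\cap Y^+$. A product of generators lying in $\Gamma$ has exactly one factor from $\Gamma$, so
$$T\cap\Gamma=\bigcup_{\gamma\in Z\cap\Gamma}\alpha(W_0)\gamma\beta(W_0).\tag{2}$$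
This is a finite union of closed sets, so there is a finite-index normal $\Gamma'\trianglelefteq\Gamma$ with $x\notin(T\cap\Gamma)\Gamma'$, that is, $x\Gamma'\cap T=\emptyset$. Put $G=\Gamma/\Gamma'$ and $U=(G\times G)\sqcup G\sqcup\{0\}$ with $(a,b)(a',b')=(aa',bb')$, $(a,b)c=ac$, $c(a,b)=cb$, $cc'=0$, and $0$ a zero. This is a finite semigroup by the check in Step 1. The map $u\mapsto(\alpha(u)\Gamma',\beta(u)\Gamma')$, $\gamma\mapsto\gamma\Gamma'$, $0_S\mapsto0$ is a homomorphism. Only elements of $\Gamma$ map into the middle part $G$, so the image of $x$ is in the image of $T$ only if $x\Gamma'$ meets $T\cap\Gamma$, which it does not. $\square$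

**Example (the integers).** Let $Y=\{y_+,y_-\}$, let $\pi:Y^*\to\mathbb Z$ send $y_\pm$ to $\pm1$, and let $\Gamma=\mathbb Z$, written additively.

First take $\alpha=\beta=\pi$. For $T=\langle y_+,\,0\rangle$ with $0\in\mathbb Z=\Gamma$, formula (2) gives $T\cap\Gamma=\{0,1,2,\dots\}$, so $-1\notin T$. For any $\phi$ to a finite semigroup, $\phi(n)\mapsto\phi(n)\phi(y_+)=\phi(n+1)$ is a surjection of the finite set $\phi(\Gamma)$, hence a permutation of some finite order $k\ge1$. So $\phi(-1)=\phi(k-1)\in\phi(T)$. This semigroup is not weakly subsemigroup separable.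

Now twist: $\alpha=-\pi$, $\beta=\pi$. With $M=\pi(W_0)$, the set in Lemma 2 is $\gamma+(M-M)$, a translate of a subgroup $d\mathbb Z$, which is closed (if $d=0$, reduce modulo a large integer). So $S(-\pi,\pi)$ is weakly subsemigroup separable with $\Gamma(H)\cong\mathbb Z$. As Step 2 for Theorem B(1) shows, $\mathbb Z$ is not weakly subsemigroup separable. So in general $\Gamma(H)$ need not be weakly subsemigroup separable. But $\mathbb Z$ is weakly subgroup separable, so the question is untouched.

In the untwisted case $\alpha=\beta$ no counterexample of this shape exists. If $K=\langle g_1,\dots,g_r\rangle\le\Gamma$ and $W_0$ is generated by words mapping to the $g_i^{\pm1}$, then $\alpha(W_0)1_\Gamma\beta(W_0)=K$, so by (2) and Lemma 1 weak subsemigroup separability of $S(\alpha,\alpha)$ forces $K$ to be closed.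

## The coordinate swap and the property $(\star)$

Let $F$ be the free group on $a,b$, let $E=F\times F$, and let $\sigma(f,g)=(g,f)$. For $L\trianglelefteq E$ consider:

> $(\star)$ For every finitely generated submonoid $W\le E$ and all $h,g\in E$: either $g\in\sigma(W)hWL$, or there is a finite-index normal subgroup $E'\supseteq L$ of $E$ with $g\notin\sigma(W)hWE'$.

**Proposition 3.** *If $L$ satisfies $(\star)$, there is a finitely generated weakly subsemigroup separable semigroup $S$ with an $\mathcal H$-class $H$ such that $\Gamma(H)\cong E/L$.*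

*Proof.* Let $\Gamma=E/L$ with quotient map $q$. Let $Y$ have 8 letters and let $\pi:Y^*\to E$ send them to $(a^{\pm1},1),(b^{\pm1},1),(1,a^{\pm1}),(1,b^{\pm1})$. Then $\pi(Y^+)=E$. Put $\alpha=q\sigma\pi$ and $\beta=q\pi$; both map $Y^+$ onto $\Gamma$. For a finitely generated $W_0\le Y^*$ put $W=\pi(W_0)$; for $\gamma=q(h)$ we get $\alpha(W_0)\gamma\beta(W_0)=q(\sigma(W)hW)$. Now $q(g)$ lies in this set if and only if $g\in\sigma(W)hWL$. For $E'\supseteq L$ it lies in the product of this set with $E'/L$ if and only if $g\in\sigma(W)hWE'$. So $(\star)$ says that all these sets are closed, and Lemma 2 applies. $\square$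

The swap makes $S$ blind to the subgroup $K_1\le E/L$, the image of $F\times1$. If $W=F\times1$, then $\sigma(W)W=(1\times F)(F\times 1)=E$. So the subsemigroup generated by $1_\Gamma$ and the four letters mapping into $F\times1$ contains all of $\Gamma$, and weak subsemigroup separability of $S$ imposes no condition on $K_1$ through it. It remains to construct $L$ satisfying $(\star)$ such that $K_1$ is not closed in $E/L$.

## The augmentation filtration and a Golod–Shafarevich inequality

We need to add relators to $F$ for ever without making the quotient finite, and to know at what depth each element lives. Let $A=\mathbb F_2[F]$ with augmentation ideal $I$. It is a textbook fact that $I=A(a-1)\oplus A(b-1)$ is a free left $A$-module. Multiplying by $I^m$ gives $I^{m+1}=I^m(a-1)\oplus I^m(b-1)$, so $\dim I^{m+1}/I^{m+2}=2\dim I^m/I^{m+1}$, and $A/I^m$ is finite. Let $D_m=\{f\in F:f-1\in I^m\}$, the kernel of $F\to(A/I^m)^\times$. Thus $D_1=F\supseteq D_2\supseteq\cdots$. For example $a\notin D_2$, since $a-1$ is part of a basis of $I/I^2$, while $a^2$ and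 $[a,b]$ lie in $D_2$ by (D2) below.

* (D1) $D_m$ is normal of finite index and $F/D_m$ is a 2-group, since $f^{2^k}-1=(f-1)^{2^k}$.
* (D2) If $s\in D_l$ with $l\ge1$ and $f\in F$, then $s^2,[s,f]\in D_{l+1}$. Indeed $s^2-1=(s-1)^2$ and $[s,f]-1=s^{-1}f^{-1}\big((s-1)(f-1)-(f-1)(s-1)\big)$.
* (D3) If $\theta:F\to P$ is a homomorphism to a finite 2-group, then $D_m\le\ker\theta$ for large $m$. Indeed $\theta$ extends to $A\to\mathbb F_2[P]$, carrying $I$ into the augmentation ideal, which is nilpotent.

**Lemma 4.** *Let $R$ be a finite list of elements of $F$ with assigned integers $n_r\ge1$ such that $r\in D_{n_r}$ and $\sum_{r\in R}(3/4)^{n_r}\le\frac12$. Let $N=\langle\langle R\rangle\rangle$. Then $|F/ND_m|\to\infty$. Hence for every $m$ there is $l\ge m$ with $D_l\not\subseteq ND_{l+1}$.*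

*Proof.* **Step 1: a recursion for dimensions.** Let $J$ be the two-sided ideal generated by all $r-1$; thus $J\subseteq I$. Put $I^m=A$ for $m\le0$. Let $c_m=\dim A/(J+I^m)$ for $m\ge1$ and $c_m=0$ for $m\le0$; then $c_1=1$. Since $A=\mathbb F_2+I$ and $AI=I$,
$$J=\sum_rA(r-1)+J',\qquad J'=JI=J(a-1)+J(b-1).$$
Let $m\ge0$. By freeness $J'+I^{m+1}=(J+I^m)(a-1)\oplus(J+I^m)(b-1)$, so $I/(J'+I^{m+1})\cong\big(A/(J+I^m)\big)^2$ has dimension $2c_m$. The space $I/(J+I^{m+1})$, of dimension $c_{m+1}-1$, is the quotient of it by the sum of the images of the maps $y\mapsto y(r-1)$ from $A$. Such a map kills $J$, because $J(r-1)\subseteq JI=J'$, and it kills $I^{m+1-n_r}$, because $r-1\in I^{n_r}$. So its image has dimension at most $c_{m+1-n_r}$. Hence for $m\ge0$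
$$c_{m+1}\ \ge\ 1+2c_m-\sum_rc_{m+1-n_r}.\tag{3}$$

**Step 2: $(c_m)$ is unbounded.** If it were bounded, $B=\sum_{m\ge1}c_mt^m$ would converge at $t=3/4$, with $B>0$. Multiplying (3) by $t^{m+1}$ and summing over $m\ge0$ gives $B\ge\frac t{1-t}+2tB-\sum_rt^{n_r}B$, that is,
$$B\Big(1-2t+\sum_rt^{n_r}\Big)\ \ge\ \frac t{1-t}>0 .$$
But $1-2t+\sum_rt^{n_r}\le1-\frac32+\frac12=0$, a contradiction.

**Step 3: from dimensions to indices.** The image of $F$ spans $A/(J+I^m)$, and elements of $N$ and of $D_m$ map to $1$ in it. So $c_m\le|F/ND_m|$. Since $c_m$ is nondecreasing and unbounded, $|F/ND_m|\to\infty$. If $D_l\subseteq ND_{l+1}$ for all $l\ge m$, then $ND_l=ND_{l+1}$ for all $l\ge m$ and $|F/ND_l|$ would be constant from $m$ on. $\square$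

## Telescoping products in a central subgroup

For $N\le F$ write $N^{[2]}=N\times N\le E$. A first choice is $L=N^{[2]}$, where $N$ is built by enforcing $(\star)$ one triple at a time: whenever $g=uhvt$ with $t$ deep, make the two coordinates of $t$ relators. But then $E/L=K\times K$ with $K=F/N$. Taking $W=\{1\}$ in $(\star)$ shows that $K$ is residually finite, so $K_1=K\times1$ is closed. The subgroup $L$ must tie the two coordinates together.

Suppose $N\trianglelefteq F$ and that $e_1,e_2,\dots$ and $d_1,d_2,\dots$ in $F$ are central of order at most $2$ modulo $N$. Put $x_i=(e_i,d_id_{i+1})$ and $L=\langle x_1,x_2,\dots\rangle N^{[2]}$. The second coordinates telescope: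
$$x_1x_2\cdots x_n\equiv(e_1e_2\cdots e_n,\;d_1d_{n+1})\pmod{N^{[2]}}.\tag{4}$$
So modulo $L$ the element $(1,d_1)$ is $(e_1\cdots e_n,1)^{-1}(1,d_{n+1})^{-1}$. If the $d_n$ get deeper and deeper, a finite quotient in which $1\times F$ maps to a 2-group kills $(1,d_{n+1})$ for large $n$, by (D3), and so cannot separate $(1,d_1)$ from $K_1$. On the other hand, if the $d_i$ are independent modulo $N$, then $d_1\notin\langle d_id_{i+1}:i\ge1\rangle N$ by parity of exponent sums, and $(1,d_1)L\notin K_1$.

The hard part is to have $(\star)$ at the same time. There are two dangers.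

* The set $L$ itself must be closed. With all $e_i=1$ it is not: by (4), $(1,d_1)$ lies in $L\cdot(1,d_{n+1})^{-1}$ for every $n$, so (if finite quotients of $K$ are 2-groups) it cannot be separated from $L$. In general the infinite product $x_1x_2\cdots$ looks like $(e_1e_2\cdots,d_1)$, and we must prevent any element of $F$ from behaving like $e_1e_2\cdots$. Having $e_{n+1}\notin N$ infinitely often will do.
* When $x_1,\dots,x_n$ are chosen, the next generator will be $x_{n+1}=(e_{n+1},d_{n+1}d_{n+2})$ with the new elements deep. So approximately $x_{n+1}$ is $y_n=(1,d_{n+1})$. It can happen that $g$ is approximated to all depths by $\sigma(W)hWxy_n$, with $x$ a product of $x_1,\dots,x_n$, but by no $\sigma(W)hWx$. Say $g=uhvx\,y_nt$ with $t=(t_1,t_2)$ deep. We cannot make $y_nt$ a relator: that puts $d_{n+1}$ into the deep subgroup modulo relators and destroys the independence of the $d_i$.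

The way out of the second danger is to let the undetermined generator absorb the error: declare $x_{n+1}=y_nt$, that is, $e_{n+1}=t_1$ and $d_{n+2}=t_2$. This needs $d_{n+2}$ to be nontrivial at its own depth, and $t_2$ may be trivial. But $t$ may be altered by deep elements $w\in W$, on the right as $w$ or on the left as $\sigma(w)$. Because of the swap, whichever coordinate of $w$ is nontrivial can be moved to the second place. If $W$ has no deep nontrivial elements, it is finite modulo what matters, and $(\star)$ for $W$ follows from $L$ being closed.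

## The inductive construction

Enumerate $F=\{f_1,f_2,\dots\}$. Enumerate as $\tau_1,\tau_2,\dots$ all triples $(\mathbf w,h,g)$ with $\mathbf w$ a finite, possibly empty, tuple in $E$ and $h,g\in E$; let $W$ be the submonoid generated by the entries of $\mathbf w$. We construct, for $n\ge0$, finite lists $R_0\subseteq R_1\subseteq\cdots$ in $F$, each extending the previous one, with assigned degrees $n_r$ such that $r\in D_{n_r}$; integers $m_0<m_1<\cdots$; and elements $e_1,e_2,\dots$, $d_1,d_2,\dots$ of $F$. After stage $n$ we have $R_n$, $m_n$, $e_1,\dots,e_n$, $d_1,\dots,d_{n+1}$. Put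
$$N_n=\langle\langle R_n\rangle\rangle,\quad\bar N_n=\bigcap_mN_nD_m,\quad x_i=(e_i,d_id_{i+1}),\quad y_n=(1,d_{n+1}).$$
The following will hold.

* (P1) $\omega_n:=\sum_{r\in R_n}(3/4)^{n_r}<\frac12$.
* (P2) $s^2,[s,a],[s,b]\in N_n$ for $s\in\{e_1,\dots,e_n,d_1,\dots,d_{n+1}\}$. So these elements are central of order at most $2$ modulo $N_n$.
* (P3) If $d_1^{a_1}\cdots d_{n+1}^{a_{n+1}}\in N_nD_{m_n}$ with $a_i\in\{0,1\}$, then all $a_i=0$.
* (P4) If $f\in\{f_1,\dots,f_n\}$ and $c$ has the form $\prod_{i\le n}e_i^{a_i}$ or $\prod_{i\le n+1}d_i^{a_i}$ with $a_i\in\{0,1\}$, then $c^{-1}f\in N_nD_{m_n}$ implies $c^{-1}f\in\bar N_n$.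
* (P5) The relators added at stage $n+1$ lie in $D_{m_n}$, and $e_{n+1},d_{n+2}\in D_{m_n}$.

(P3) keeps the $d_i$ independent, (P4) says that approximate equations for the first few elements of $F$ are exact, and (P5) says that later stages do not disturb what is visible at depth $m_n$.

**Stage 0.** By Lemma 4 with $R$ empty choose $l$ with $3(3/4)^{l+1}<\frac12$ and $D_l\not\subseteq D_{l+1}$, and choose $d_1\in D_l\setminus D_{l+1}$. Let $R_0$ consist of $d_1^2,[d_1,a],[d_1,b]$, which lie in $D_{l+1}$ by (D2), with degree $l+1$, and let $m_0=l+1$. Then $N_0\le D_{l+1}$, so $d_1\notin N_0D_{m_0}$. This is (P3); (P1) and (P2) are clear and (P4) is vacuous.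

**Stage $n\to n+1$: sorting the triple.** Let $\tau_{n+1}=(\mathbf w,h,g)$ and $Q_m=(N_nD_m)^{[2]}$. These are $\sigma$-invariant normal subgroups of finite index, decreasing in $m$, with intersection $\bar N_n^{[2]}$. Let $X_n^+=\{x_1^{a_1}\cdots x_n^{a_n}y_n^{a}:a_i,a\in\{0,1\}\}$, a finite set. By (P2) its image modulo $N_n^{[2]}$ is a central elementary abelian 2-subgroup. Exactly one of the following occurs.

* Case A: $g\notin\sigma(W)hWX_n^+Q_m$ for some $m$.
* Case B: not A, and for some $x=x_1^{a_1}\cdots x_n^{a_n}$ we have $g\in\sigma(W)hWxQ_m$ for all $m$.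
* Case C: neither A nor B, and $W\cap Q_m\not\subseteq\bar N_n^{[2]}$ for every $m$.
* Case D: neither A nor B, and $W\cap Q_m\subseteq\bar N_n^{[2]}$ for some $m$.

If A fails, then for every $m$ some $p\in X_n^+$ has $g\in\sigma(W)hWpQ_m$. As $X_n^+$ is finite and these sets decrease with $m$, one $p$ works for all $m$. If B also fails, this $p$ involves $y_n$. So in cases C and D there is $x=x_1^{a_1}\cdots x_n^{a_n}$ with $g\in\sigma(W)hWxy_nQ_m$ for all $m$.

Fix $M\ge m_n$ with $8(3/4)^M<\frac12-\omega_n$, and in case A also with $g\notin\sigma(W)hWX_n^+Q_M$.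

**Relators in case B: force $g$ into the set.** Write $g=uhvx(t_1,t_2)$ with $u\in\sigma(W)$, $v\in W$, $t_i\in N_nD_M$, and choose $t_i'\in D_M\cap N_nt_i$. Let $R'$ be $R_n$ with $t_1',t_2'$ added, in degree $M$. In cases A, C, D let $R'=R_n$. Let $N'=\langle\langle R'\rangle\rangle$. In case B we have $t_i\in N_nt_i'\subseteq N'$, so
$$g\in\sigma(W)hWx\,N'^{[2]}.\tag{5}$$

**New elements in cases A, B, D (generic stage): take something nontrivial.** The sum of $(3/4)^{n_r}$ over $R'$ is at most $\omega_n+2(3/4)^M<\frac12$. By Lemma 4 choose $l\ge M$ and $z\in D_l\setminus N'D_{l+1}$. Put $e_{n+1}=d_{n+2}=z$.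

**New elements in case C (absorbing stage): swallow the error.** Choose $w=(w_1,w_2)\in W\cap Q_M$ with $w\notin\bar N_n^{[2]}$, and let $l\ge M$ be maximal with $w\in Q_l$; it exists since $\bigcap_mQ_m=\bar N_n^{[2]}$. Write $g=uhv\,x\,y_n\,t$ with $u\in\sigma(W)$, $v\in W$, $t=(t_1,t_2)\in Q_{l+1}$.

If $w_2\notin N_nD_{l+1}$, put $u'=u$, $v'=vw$, $s=w^{-1}t$. As $x,y_n$ are central modulo $N_n^{[2]}$,
$$u'hv'\,x\,y_n\,s=uhv\,w\,x\,y_n\,w^{-1}t\equiv uhv\,x\,y_n\,t=g\pmod{N_n^{[2]}} .$$
Here $s_2=w_2^{-1}t_2$ with $t_2\in N_nD_{l+1}$, so $s_2\notin N_nD_{l+1}$.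

Otherwise $w_1\notin N_nD_{l+1}$, because $w\notin Q_{l+1}$. Put $c=uhv$, $u'=\sigma(w)u$, $v'=v$, $s=c^{-1}\sigma(w)^{-1}c\,t$. Then
$$u'hv'\,x\,y_n\,s=\sigma(w)c\,x\,y_n\,c^{-1}\sigma(w)^{-1}c\,t\equiv c\,x\,y_n\,t=g\pmod{N_n^{[2]}} .$$
Since $\sigma(w)=(w_2,w_1)$, the coordinate $s_2$ is a conjugate of $w_1^{-1}$ times an element of the normal subgroup $N_nD_{l+1}$, so again $s_2\notin N_nD_{l+1}$.

In both subcases $u'\in\sigma(W)$, $v'\in W$, $s=(s_1,s_2)\in Q_l$ and $s_2\notin N_nD_{l+1}$. Choose $e_{n+1}\in D_l\cap N_ns_1$ and $d_{n+2}\in D_l\cap N_ns_2$. Then $y_ns=(s_1,d_{n+1}s_2)\in(e_{n+1},d_{n+1}d_{n+2})N_n^{[2]}=x_{n+1}N_n^{[2]}$, and therefore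
$$g\in\sigma(W)hW\,x\,x_{n+1}N_n^{[2]}.\tag{6}$$

**All cases: centrality relators and (P1)–(P5).** Let $R_{n+1}$ be $R'$ together with $s^2,[s,a],[s,b]$ for $s\in\{e_{n+1},d_{n+2}\}$, all new members having degree $M$. There are at most $8$ new members. They lie in $D_M$: this was arranged for the $t_i'$, and the others lie in $D_{l+1}$ by (D2). So (P1) holds by the choice of $M$, (P2) holds by construction, and (P5) holds since $e_{n+1},d_{n+2}\in D_l$ and $l\ge M\ge m_n$. Since the centrality relators lie in $D_{l+1}$, we have $N_{n+1}D_{l+1}=N'D_{l+1}$. Hence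
$$d_{n+2}\notin N_{n+1}D_{l+1},\quad\text{and at generic stages } e_{n+1}\notin N_{n+1}D_{l+1}.\tag{7}$$
(In case C, $N'=N_n$ and $d_{n+2}\in N_ns_2$.)

Choose $m_{n+1}\ge l+1$ so large that (P4) holds for $n+1$. This is possible: only finitely many elements $c^{-1}f$ are involved, and each that is not in $\bar N_{n+1}$ is outside $N_{n+1}D_m$ for large $m$. Note that $m_{n+1}>M\ge m_n$.

For (P3), suppose $\prod_{i\le n+2}d_i^{a_i}\in N_{n+1}D_{m_{n+1}}$. By (P5), $N_{n+1}D_{m_{n+1}}\subseteq N_{n+1}D_{m_n}=N_nD_{m_n}$ and $d_{n+2}\in D_{m_n}$. So $\prod_{i\le n+1}d_i^{a_i}\in N_nD_{m_n}$, and $a_i=0$ for $i\le n+1$ by (P3) for $n$. Then $d_{n+2}^{a_{n+2}}\in N_{n+1}D_{l+1}$, and $a_{n+2}=0$ by (7). The construction is complete.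

By (7) and $m_{n+1}\ge l+1$, at generic stages
$$e_{n+1}\notin N_{n+1}D_{m_{n+1}}.\tag{8}$$
There are infinitely many generic stages: a triple with empty $\mathbf w$ has $W=\{1\}$, which never leads to case C, and there are infinitely many such triples.

**The groups.** Let
$$N_\infty=\bigcup_nN_n,\quad N=\bigcap_mN_\infty D_m,\quad X_\infty=\langle x_1,x_2,\dots\rangle,\quad L=X_\infty N^{[2]},\quad\Gamma=E/L,\quad K=F/N .$$
By (P2), $X_\infty$ is central and elementary abelian modulo $N_\infty^{[2]}$, so $L\trianglelefteq E$. By (P5), every relator added after stage $n$ lies in $D_{m_n}$, so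
$$N_\infty D_{m_n}=N_nD_{m_n},\qquad \bar N_n\subseteq N\subseteq N_nD_{m_n},\qquad m_n\to\infty.\tag{9}$$

## $L$ is closed and satisfies $(\star)$

**Claim 5.** $L=\bigcap_mX_\infty(N_\infty D_m)^{[2]}$.

*Proof.* "$\subseteq$" is clear. Let $g=(g_1,g_2)$ lie in the right side.

**Step 1: read off one exponent sequence.** Fix $n$ and work modulo $(N_nD_{m_n})^{[2]}$. By (P5), $e_{n+1},e_{n+2},\dots$ and $d_{n+2},d_{n+3},\dots$ are trivial modulo $N_nD_{m_n}$, so $x_{n+1}\equiv y_n$ and $x_i\equiv1$ for $i\ge n+2$. By (9) with $m=m_n$ there are $a_1,\dots,a_{n+1}\in\{0,1\}$ with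
$$g_1\equiv\prod_{i\le n}e_i^{a_i},\qquad g_2\equiv\prod_{i\le n}(d_id_{i+1})^{a_i}\,d_{n+1}^{a_{n+1}}\equiv\prod_{i\le n+1}d_i^{b_i}\pmod{N_nD_{m_n}},$$
where $b_i\in\{0,1\}$, $b_1=a_1$ and $b_i\equiv a_i+a_{i-1}\pmod2$ for $i\ge2$. The $d_i$ with $i\le n+1$ are central of order at most $2$, and by (P3) they are independent modulo $N_nD_{m_n}$. So $g_2$ determines the $b_i$, and these determine the $a_i$ one after another. The expression for $n+1$ holds modulo $N_{n+1}D_{m_{n+1}}\subseteq N_nD_{m_n}$, where $d_{n+2}\equiv1$. Comparing gives the same $b_i$, hence the same $a_i$, for $i\le n+1$. So there is a single sequence $(a_i)_{i\ge1}$.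

**Step 2: the sequence is eventually constant.** Let $n$ be so large that $g_1,g_2\in\{f_1,\dots,f_n\}$. By (P4), $g_2\equiv\prod_{i\le n+1}d_i^{b_i}$ and $g_1\equiv\prod_{i\le n}e_i^{a_i}$ modulo $\bar N_n$, hence modulo $N$. Comparing these for $n$ and $n+1$ gives $d_{n+2}^{b_{n+2}}\in N$ and $e_{n+1}^{a_{n+1}}\in N$. As $N\subseteq N_{n+1}D_{m_{n+1}}$, (P3) for $n+1$ gives $b_{n+2}=0$, that is, $a_{n+2}=a_{n+1}$. This holds for all large $n$.

**Step 3: the constant is $0$.** If $a_i=1$ for all large $i$, then $e_{n+1}\in N\subseteq N_{n+1}D_{m_{n+1}}$ for all large $n$. This contradicts (8) at a generic stage.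

**Step 4: conclusion.** So $a_i=0$ for $i>n_0$. For all large $n$, Step 1 gives $g\equiv\prod_{i\le n_0}x_i^{a_i}$ modulo $(N_\infty D_{m_n})^{[2]}$. The intersection of these subgroups is $N^{[2]}$, so $g\in X_\infty N^{[2]}=L$. $\square$

**Claim 6.** $L$ satisfies $(\star)$.

*Proof.* Let $W$ be generated by $\mathbf w$ and let $(\mathbf w,h,g)=\tau_{n+1}$. We use the notation of stage $n\to n+1$.

**Case A: one finite quotient works.** The relators added at stage $n+1$ lie in $D_M$, and later ones lie in $D_{m_{n+1}}\subseteq D_M$. So $N_\infty D_M=N_nD_M$. Also $e_{n+1},d_{n+2}\in D_M$, and by (P5) $e_i,d_{i+1}\in D_{m_{n+1}}\subseteq D_M$ for $i\ge n+2$. So modulo $Q_M$ we have $x_{n+1}\equiv y_n$ and $x_i\equiv1$ for $i\ge n+2$. Hence $E':=X_\infty(N_\infty D_M)^{[2]}=X_n^+Q_M$. It is normal of finite index, contains $L$, and $g\notin\sigma(W)hWE'$ by the choice of $M$.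

**Cases B and C: $g$ is in the set.** By (5) or (6), $g\in\sigma(W)hWX_\infty N_\infty^{[2]}\subseteq\sigma(W)hWL$.

**Case D: the set is finite modulo $L$.** Let $W\cap Q_m\subseteq\bar N_n^{[2]}$. The image of $W$ in the finite group $E/Q_m$ is a submonoid, hence a group. If $w,w'\in W$ and $wQ_m=w'Q_m$, choose $w''\in W$ with $ww''\in Q_m$. Then $ww''$ and $w'w''$ lie in $W\cap Q_m\subseteq\bar N_n^{[2]}$, so $w\equiv w'$ modulo $\bar N_n^{[2]}$. Thus $W$ has finite image modulo $\bar N_n^{[2]}$. This subgroup is normal, $\sigma$-invariant, and contained in $L$ by (9). So $\sigma(W)$ also has finite image modulo it, and $\sigma(W)hWL$ is a finite union $c_1L\cup\dots\cup c_kL$. If $g$ is not in it, Claim 5 gives $m'$ with $c_i^{-1}g\notin E':=X_\infty(N_\infty D_{m'})^{[2]}$ for all $i$. This $E'$ is normal of finite index, contains $L$, and $\sigma(W)hWE'=\bigcup_ic_iE'$ does not contain $g$. $\square$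

## Torsion, and the element $(1,d_1)$: proof of Theorem A

**Claim 7.** $K=F/N$ is a torsion 2-group; hence so is $\Gamma$, which is a quotient of $K\times K$.

*Proof.* Let $f\in F$. Apply $(\star)$ with $W=\{(f^i,1):i\ge0\}$, $h=1$, $g=(f^{-1},1)$. In any finite quotient of $E$ the inverse of $(f,1)$ is a nonnegative power of $(f,1)$, so $g\in WE'\subseteq\sigma(W)WE'$ for every $E'$ and the second alternative is impossible. Thus $(f^{-1},1)=(1,f^j)(f^i,1)\ell$ with $i,j\ge0$, $\ell\in L$. The first coordinate of $\ell$ is $f^{-1-i}$ and lies in $\langle e_1,e_2,\dots\rangle N$. By (P2) this subgroup is elementary abelian modulo $N$, so $f^{2(i+1)}\in N$. Hence $K$ is torsion. Since $N=\bigcap_mN_\infty D_m$ and each $F/N_\infty D_m$ is a finite 2-group by (D1), every finite cyclic subgroup of $K$ embeds in a finite product of finite 2-groups. So all orders are powers of 2. $\square$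

**Claim 8.** *Let $K_1\le\Gamma$ be the image of $F\times1$ and $g_0=(1,d_1)L$. Then $g_0\notin K_1$, but $\psi(g_0)\in\psi(K_1)$ for every homomorphism $\psi$ from $\Gamma$ to a finite group.*

*Proof.* **Step 1: $g_0\notin K_1$, by parity.** If $g_0\in K_1$, comparing second coordinates gives $d_1\in\langle d_id_{i+1}:i\ge1\rangle N$. By (P2) and $N\subseteq N_nD_{m_n}$ we get, for some $n$, modulo $N_nD_{m_n}$,
$$d_1\equiv\prod_{i\le n}(d_id_{i+1})^{a_i}\equiv\prod_{i\le n+1}d_i^{b_i},\qquad a_i,b_i\in\{0,1\},\quad\sum_ib_i\text{ even}.$$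
By (P2) and (P3) such exponents are unique, so $b_1=1$ and $b_i=0$ for $i\ge2$, whose sum is odd. This is a contradiction.

**Step 2: no finite quotient sees this.** Let $\psi:\Gamma\to P$ with $P$ finite, and write $\psi$ also for $E\to\Gamma\to P$. Since $1\times N\subseteq L$, $\psi(1\times F)$ is a finite quotient of $K$, hence a 2-group by Claim 7. By (D3), $\psi(1\times D_m)=1$ for some $m$. Choose $n\ge1$ with $m_{n-1}\ge m$; then $d_{n+1}\in D_{m_{n-1}}\subseteq D_m$ by (P5). By (4), $(e_1\cdots e_n,d_1d_{n+1})\in L$. As the $d_i$ are central modulo $N$, it follows that $(1,d_1)\in(e_1\cdots e_n,1)^{-1}(1,d_{n+1})^{-1}L$. Hence $\psi(g_0)=\psi\big((e_1\cdots e_n,1)\big)^{-1}\in\psi(K_1)$. $\square$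

*Proof of Theorem A.* By Claim 6 and Proposition 3 there is a finitely generated weakly subsemigroup separable $S$ with an $\mathcal H$-class $H$ such that $\Gamma(H)\cong\Gamma=E/L$. The group $\Gamma$ is 4-generated because $E$ is. It is residually finite by $(\star)$ with $W=\{1\}$, $h=1$. It is a torsion 2-group by Claim 7. By Claim 8 separability fails for the 2-generated subgroup $K_1$. $\blacksquare$

## Products landing in a non-group $\mathcal H$-class

We turn to Theorem B(2)–(4). Let $S$ be weakly subsemigroup separable, $H$ an $\mathcal H$-class and $\Gamma=\Gamma(H)$. If $H$ is a group, then by item 1 $\Gamma$ is torsion and weakly subgroup separable, so the separability conclusions in 3 and 4 hold, and 2 holds because some $k^n$ with $n\ge1$ is $1$. The two sufficient conditions in item 4 are checked below for arbitrary groups. **Assume from now on that $H$ is not a group.** By (F2), $H^2\cap H=\emptyset$. The aim of this section is to control exactly the products $uhv$ that stopped the naive argument.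

**Lemma 9.** *If $h_1,h\in H$, then $h_1h$ is not $\mathcal L$-related to $h$.*

*Proof.* Suppose $th_1h=h$ with $t\in S^1$. Left multiplication by $th_1$ fixes every element of $hS^1$, and $h_1\in hS^1$. So $h_1=th_1^2$, and inductively $h_1=t^kh_1^{k+1}$ for all $k\ge1$. Let $\phi:S\to U$ with $U$ finite and choose $k\ge1$ with $\phi(h_1)^k$ idempotent. Then
$$\phi(h_1)\phi(h_1)^k=\phi(t)^k\phi(h_1)^{k+1}\phi(h_1)^k=\phi(t)^k\phi(h_1)^{k+1}=\phi(h_1).$$
So $\phi(h_1)=\phi(h_1)^{k+1}$ with $k+1\ge2$, and $\phi(h_1)\in\phi(T)$ for $T=\langle h_1^2,h_1^3\rangle=\{h_1^r:r\ge2\}$. Since $S$ is weakly subsemigroup separable, $h_1\in T$, say $h_1=h_1^r$ with $r\ge2$. Then $f=h_1^{r-1}$ satisfies $fh_1=h_1f=h_1$, so $f$ is idempotent, and $f\in H$ because each of $f,h_1$ is a left and a right multiple of the other (by elements of $S^1$). Thus $f=f^2\in H^2\cap H$, a contradiction. $\square$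

**Lemma 10.** *Let $\Sigma\subseteq\mathrm{Stab}(H)\cap S$, $h\in H$ and $T=\langle\{h\}\cup\Sigma\rangle$. Every element of $T\cap H$ has the form $uhv$ with $u,v\in\langle\Sigma\rangle^1$ and $uh\in H$.*

*Proof.* Take a product of generators lying in $H$. If $h$ does not occur, the product $u$ lies in $\mathrm{Stab}(H)\cap H$, so $hu\in H^2\cap H$, a contradiction. So write it as $p'hv'$ with $v'\in\langle\Sigma\rangle^1$ the part after the last $h$. As $\Gamma$ is a group, there is $v''\in\mathrm{Stab}(H)$ such that $v'v''$ acts trivially on $H$. Multiplying by $v''$ keeps us in $H$, and $p'hv'v''=p'h$; so $p'h\in H$. If $h$ occurred at least twice, then $p'h=p\,(hv)\,h$ with $p\in T\cup\{1\}$ and $v\in\langle\Sigma\rangle^1$ the part between the last two occurrences. Put $h_1=hv\in H$. Since $ph_1h\in H$,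
$$S^1h=S^1ph_1h\subseteq S^1h_1h\subseteq S^1h ,$$
so $h_1h\,\mathcal L\,h$, contradicting Lemma 9. Hence $h$ occurs once, and $u=p'\in\langle\Sigma\rangle^1$, $v=v'$ are as required. $\square$

**Lemma 11.** *If $s\in\mathrm{Stab}(H)$ represents $k\in\Gamma$ of infinite order, then for every $h\in H$ there are $m,n\ge1$ with $s^mh=hk^{-n}$.*

*Proof.* Since $k\neq1$, $s\in S$. Let $T=\langle h,s\rangle$. For any $\phi:S\to U$ with $U$ finite take $\Delta$ as in Lemma 1. As $\Gamma/\Delta$ is finite, $k^{-1}\Delta=k^r\Delta$ for some $r\ge0$, so $\phi(hk^{-1})=\phi(hk^r)=\phi(hs^r)\in\phi(T)$. Hence $hk^{-1}\in T\cap H$. By Lemma 10, $hk^{-1}=s^mhs^{n'}$ with $m,n'\ge0$ and $s^mh\in H$. If $m=0$, then $hk^{-1}=hk^{n'}$ and $k^{n'+1}=1$, a contradiction. So $m\ge1$, and $(s^mh)k^{n'}=hk^{-1}$ gives $s^mh=hk^{-n}$ with $n=n'+1$. $\square$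

In $S(-\pi,\pi)$ this is visible: with $s=y_+$ and $k=1\in\mathbb Z$ we have $sh=h-1$, so $m=n=1$.

## Powers commute, and virtually abelian subgroups are closed: proof of Theorem B(2)–(4)

**Proof of 2.** If $k$ has finite order, some $k^n=1$. Let $k$ have infinite order, let $s$ represent it, and let $g\in\Gamma$.

**Step 1: some positive power of $k$ is conjugated by $g$ to a positive power.** Apply Lemma 11 to $h$ and to $hg$, with the same $s$: $s^mh=hk^{-n}$ and $s^{m'}(hg)=hgk^{-n'}$, with all exponents at least $1$. Iterating with (1), $s^{mm'}h=hk^{-nm'}$ and $s^{mm'}(hg)=hgk^{-n'm}$. By (1) again,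
$$hk^{-nm'}g=(s^{mm'}h)g=s^{mm'}(hg)=hgk^{-n'm}.$$
By regularity $k^{-nm'}g=gk^{-n'm}$, so $g^{-1}k^cg=k^d$ with $c=nm'\ge1$, $d=n'm\ge1$.

**Step 2: the ratio is a homomorphism.** Put $\Delta_k(g)=d/c$. If also $g^{-1}k^{c'}g=k^{d'}$, then $k^{dc'}=g^{-1}k^{cc'}g=k^{d'c}$, so $d/c=d'/c'$, as $k$ has infinite order. If $g^{-1}k^cg=k^d$ and $g'^{-1}k^{c'}g'=k^{d'}$, then $(gg')^{-1}k^{cc'}gg'=g'^{-1}k^{dc'}g'=k^{dd'}$. So $\Delta_k:\Gamma\to\mathbb Q_{>0}$ is a homomorphism.

**Step 3: the ratio is $1$.** Suppose $\Delta_k(g)\ne1$. As $\mathbb Q_{>0}$ is torsion-free, $g$ has infinite order. Step 1 with the roles exchanged gives $k^{-1}g^ik=g^j$ with $i,j\ge1$. Applying $\Delta_k$ yields $\Delta_k(g)^i=\Delta_k(g)^j$, so $i=j$ and $k$ commutes with $g^i$. Hence $\Delta_k(g)^i=\Delta_k(g^i)=1$ and $\Delta_k(g)=1$, a contradiction. So $c=d$ and $k^c$ commutes with $g$.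

If $K=\langle g_1,\dots,g_r\rangle$ and $k\in K$, then a positive power of $k$ commutes with all $g_i$, that is, lies in $Z(K)$. So $K/Z(K)$ is torsion. $\square$

**Proof of 3.** Let $K$ be finitely generated and virtually abelian. It has a free abelian subgroup $K_0=\langle k_1\rangle\times\dots\times\langle k_r\rangle$ of finite index, $r\ge0$. Since $K$ is a finite union of cosets of any finite-index subgroup $Y$ of $K_0$, it is enough to find such a $Y$ that is closed.

**Step 1: a subsemigroup that cuts $H$ in a subgroup.** Fix $h\in H$ and representatives $s_i$ of $k_i$, and by Lemma 11 choose $m_i,n_i\ge1$ with $s_i^{m_i}h=hk_i^{-n_i}$. Let $T=\langle h,s_1^{m_1},\dots,s_r^{m_r}\rangle$. By Lemma 10 elements of $T\cap H$ are of the form $uhv$ with $u,v$ products of the $s_i^{m_i}$. By (1), $s_j^{m_j}(h\gamma)=hk_j^{-n_j}\gamma$, and $K_0$ is abelian; so if $s_i^{m_i}$ occurs $\beta_i$ times in $u$ and $\alpha_i$ times in $v$, then $uhv=h\prod_ik_i^{m_i\alpha_i-n_i\beta_i}$. All $\alpha_i,\beta_i\ge0$ occur. Hence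
$$T\cap H=hY,\qquad Y=\Big\{\prod_ik_i^{m_i\alpha_i-n_i\beta_i}:\alpha_i,\beta_i\ge0\Big\}=\prod_i\big\langle k_i^{\gcd(m_i,n_i)}\big\rangle .$$
For the last equality, $\{m\alpha-n\beta:\alpha,\beta\ge0\}$ is a submonoid of $\mathbb Z$ containing $m$, $-n$, $-m=m(n-1)-nm$ and $n=mn-n(m-1)$, so it is the subgroup generated by $m$ and $n$. Thus $Y$ has finite index in $K_0$.

**Step 2: $Y$ is closed.** If $\gamma\notin Y$, then $h\gamma\notin hY=T\cap H$, so $h\gamma\notin T$. Some $\phi$ to a finite semigroup has $\phi(h\gamma)\notin\phi(T)\supseteq\phi(hY)$, and Lemma 1 gives a finite-index $\Delta\trianglelefteq\Gamma$ with $\gamma\notin Y\Delta$.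

The case $K=1$ (so $r=0$) is residual finiteness of $\Gamma$. $\square$

**Proof of 4.** Let $K\le\Gamma$ be finitely generated. By 2, $K/Z(K)$ is torsion, so by hypothesis it is finite. Then $K$ is virtually abelian, hence closed by 3. So $\Gamma$ is weakly subgroup separable.

**The two sufficient conditions.** Let $K$ be any finitely generated group with $K/Z(K)$ torsion; we show that $K/Z(K)$ is finite in each case.

The class of elementary amenable groups is the smallest class that contains all finite and all abelian groups and is closed under subgroups, quotients, extensions and directed unions; it contains all soluble groups. If $K$ is elementary amenable, then $K/Z(K)$ is a finitely generated torsion elementary amenable group, and such groups are finite (Chou, 1980).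

If $K\le GL_d(k)$ for a field $k$, let $V$ be the $k$-span of $K$ in the space of $d\times d$ matrices. Then $K$ acts linearly on the finite-dimensional space $V$ by conjugation, and the kernel consists of the elements commuting with all of $K$, so it is $Z(K)$. Hence $K/Z(K)$ embeds in $GL(V)$. A finitely generated torsion linear group is finite (Burnside–Schur), so $K/Z(K)$ is finite. $\blacksquare$
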